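\title{The cofinality of the null-additive ideal and the continuum}

\begin{abstract}
A subset $X$ of the Cantor space is null-additive if $X+A$ is null for every null set $A$. We show that $\mathrm{ZFC}$ proves no inequality between the cofinality of the ideal $\mathcal{NA}$ of null-additive sets and the continuum $\mathfrak{c}$. The reason is a theorem of $\mathrm{ZFC}$: if the null ideal has cofinality $\aleph_1$, then $(\mathcal{NA},\subseteq)$ is Tukey equivalent to the set of functions from $\omega_1$ to $\omega_1$ under pointwise domination, so that $\mathrm{cof}(\mathcal{NA})=\mathfrak{d}_{\omega_1}$. In that situation $\mathrm{cf}(\mathfrak{c})>\omega$ and $\mathrm{cf}(\mathrm{cof}(\mathcal{NA}))>\omega_1$, and over a model of $\mathrm{GCH}$ every pair of cardinals with these cofinalities is realized as $(\mathfrak{c},\mathrm{cof}(\mathcal{NA}))$.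
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{The question}
We work in the Cantor space ${}^\omega 2$ with coordinatewise addition modulo $2$ and the product measure, which is invariant under translations. Let $\mathcal{N}$ be the ideal of sets of measure zero. A set $X\subseteq{}^\omega 2$ is \emph{null-additive} if
\[
X+A=\{x+a : x\in X,\ a\in A\}\in\mathcal{N}\quad\text{for every }A\in\mathcal{N}.
\]
The set $X+A$ is the union of the translates $x+A$ with $x\in X$, so $X$ is null-additive when a union of translates indexed by $X$ stays null, whichever null set is translated. The family $\mathcal{NA}$ of null-additive sets is closed under subsets and under countable unions, because $(\bigcup_k X_k)+A=\bigcup_k(X_k+A)$. It contains all singletons, hence all countable sets, and it is contained in $\mathcal{N}$, as one sees by taking $A=\{0\}$.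

For an ideal $\mathcal{I}$, a family $\mathcal{F}\subseteq\mathcal{I}$ is \emph{cofinal} if every member of $\mathcal{I}$ is contained in a member of $\mathcal{F}$, and $\mathrm{cof}(\mathcal{I})$ is the least size of a cofinal family: the number of sets needed to describe the ideal from above. Let $\mathfrak{c}=2^{\aleph_0}$. The following question comes from \cite{CMR}.

\begin{quote}
\emph{Does $\mathrm{ZFC}$ prove $\mathrm{cof}(\mathcal{NA})\le\mathfrak{c}$, or $\mathfrak{c}\le\mathrm{cof}(\mathcal{NA})$, or neither?}
\end{quote}

The ideal $\mathcal{NA}$ lies between two ideals that answer the corresponding question in opposite ways. Every null set is contained in a Borel null set, and there are $\mathfrak{c}$ Borel sets, so $\mathrm{cof}(\mathcal{N})\le\mathfrak{c}$. On the other side, a cofinal family for the ideal of countable sets covers ${}^\omega 2$ by countable sets, so it has at least $\mathfrak{c}$ members. The first argument does not transfer to $\mathcal{NA}$: a Borel null-additive set is countable (Lemma~\ref{lem:perfect}), so counting gives only $\mathrm{cof}(\mathcal{NA})\le 2^{\mathfrak{c}}$.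 The second argument does transfer whenever all null-additive sets have size at most some $\nu<\mathfrak{c}$. Since null-additive sets are so small that they contain no perfect set, the natural guess is $\mathfrak{c}\le\mathrm{cof}(\mathcal{NA})$. Both inequalities can fail.

\begin{theorem}\label{thm:A}
$\mathrm{CH}$ implies $\mathrm{cof}(\mathcal{NA})>\mathfrak{c}$. Over any model of $\mathrm{GCH}$ there is a ccc forcing extension in which $\mathrm{cof}(\mathcal{NA})\le\aleph_2<\aleph_3\le\mathfrak{c}$. Hence, if $\mathrm{ZFC}$ is consistent, it proves neither $\mathrm{cof}(\mathcal{NA})\le\mathfrak{c}$ nor $\mathfrak{c}\le\mathrm{cof}(\mathcal{NA})$.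
\end{theorem}

\subsection{The cardinal behind the answer}
Theorem~\ref{thm:A} comes from a computation of $\mathrm{cof}(\mathcal{NA})$ in $\mathrm{ZFC}$ under a hypothesis on $\mathcal{N}$. We write ${}^AB$ for the set of functions from $A$ to $B$, and ``almost all $n$'' or $\forall^\infty n$ for ``all but finitely many $n\in\omega$''.

\emph{Domination on $\kappa$.} For an infinite cardinal $\kappa$, order ${}^\kappa\kappa$ pointwise: $f\le e$ if $f(\alpha)\le e(\alpha)$ for all $\alpha<\kappa$. A family $E\subseteq{}^\kappa\kappa$ is \emph{dominating} if every $f\in{}^\kappa\kappa$ lies below some $e\in E$, and $\mathfrak{d}_\kappa$ is the least size of a dominating family. We have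
\begin{equation}\label{eq:dk}
\kappa<\mathfrak{d}_\kappa\le 2^\kappa,
\end{equation}
since $f(\alpha)=e_\alpha(\alpha)+1$ is below none of the functions $e_\alpha$, $\alpha<\kappa$. For regular $\kappa$ one gets the same cardinal from domination modulo bounded sets: a family dominating in that sense has at least $\kappa$ members (otherwise $\alpha\mapsto\sup_{e}e(\alpha)+1$ defeats it), and closing it under maxima with the $\kappa$ constant functions makes it pointwise dominating.

\emph{Localization.} A \emph{slalom} is a function $S$ on $\omega$ such that $S(n)$ is a set with at most $n$ elements. It \emph{localizes} a function $f$ on $\omega$ if $f(n)\in S(n)$ for almost all $n$. For an uncountable cardinal $\kappa$, let $\mathrm{Loc}(\kappa)$ be the conjunction of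
\begin{itemize}
\item[(L1)] every family of fewer than $\kappa$ functions in ${}^\omega\omega$ is localized by a single slalom;
\item[(L2)] there are slaloms $S_\gamma$, $\gamma<\kappa$, such that each $f\in{}^\omega\omega$ is localized by one of them.
\end{itemize}

\emph{Towers.} For $A,B\subseteq\omega$ write $A\subseteq^*B$ if $A\setminus B$ is finite. A \emph{pseudo-intersection} of a family of subsets of $\omega$ is a set $A$ with $A\subseteq^*B$ for every $B$ in the family. The cardinal $\mathfrak{t}$ is the least length of a $\subseteq^*$-decreasing sequence of infinite subsets of $\omega$ with no infinite pseudo-intersection.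

\emph{Tukey reductions.} For directed partial orders $P$ and $Q$, a \emph{Tukey reduction} of $P$ to $Q$ is a pair of maps $\varphi\colon P\to Q$, $\psi\colon Q\to P$ such that $\varphi(p)\le q$ implies $p\le\psi(q)$. (Such a $\psi$ exists exactly when $\varphi$ sends unbounded sets to unbounded sets: let $\psi(q)$ be a bound of $\{p:\varphi(p)\le q\}$.) If $C\subseteq Q$ is cofinal then so is $\psi[C]\subseteq P$: given $p$, take $q\in C$ above $\varphi(p)$. Hence $\mathrm{cof}(P)\le\mathrm{cof}(Q)$. The orders are \emph{Tukey equivalent} if each reduces to the other. Both $(\mathcal{NA},\subseteq)$ and $({}^\kappa\kappa,\le)$ are directed, with cofinalities $\mathrm{cof}(\mathcal{NA})$ and $\mathfrak{d}_\kappa$.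

Finally, $\mathrm{add}(\mathcal{N})$ is the least size of a family of null sets whose union is not null.

\begin{theorem}\label{thm:B}
Let $\kappa$ be an uncountable cardinal with $\mathrm{Loc}(\kappa)$; for example, let $\mathrm{add}(\mathcal{N})=\mathrm{cof}(\mathcal{N})=\kappa$. Then $\mathrm{cof}(\mathcal{NA})\le\mathfrak{d}_\kappa$. If moreover $\kappa\le\mathfrak{t}$, which is automatic for $\kappa=\omega_1$, then $\mathrm{cof}(\mathcal{NA})=\mathfrak{d}_\kappa$, and in fact $(\mathcal{NA},\subseteq)$ and $({}^\kappa\kappa,\le)$ are Tukey equivalent. In particular, $\mathrm{cof}(\mathcal{N})=\aleph_1$ implies $\mathrm{cof}(\mathcal{NA})=\mathfrak{d}_{\omega_1}$.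
\end{theorem}

The cardinal $\mathfrak{d}_{\omega_1}$ is always above $\aleph_1$, and ccc forcing does not change it, while ccc forcing can make $\mathfrak{c}$ large and $\mathrm{cof}(\mathcal{N})$ equal to $\aleph_1$. This explains both halves of Theorem~\ref{thm:A}, and it leads to a description of all possible values.

\begin{theorem}\label{thm:C}
If $\mathrm{cof}(\mathcal{N})=\aleph_1$, then $\mathrm{cf}(\mathfrak{c})\ge\omega_1$ and $\mathrm{cf}(\mathrm{cof}(\mathcal{NA}))\ge\omega_2$. Conversely, over a model of $\mathrm{GCH}$, for any cardinals $\theta,\lambda$ with $\mathrm{cf}(\theta)\ge\omega_1$ and $\mathrm{cf}(\lambda)\ge\omega_2$ there is a cardinal-preserving forcing extension in which $\mathrm{cof}(\mathcal{N})=\aleph_1$, $\mathfrak{c}=\theta$ and $\mathrm{cof}(\mathcal{NA})=\lambda$.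
\end{theorem}

Taking $\lambda=\aleph_2$ and $\theta=\aleph_3,\aleph_2,\aleph_1$ shows that each of $\mathrm{cof}(\mathcal{NA})<\mathfrak{c}$, $\mathrm{cof}(\mathcal{NA})=\mathfrak{c}$ and $\mathrm{cof}(\mathcal{NA})>\mathfrak{c}$ is consistent with $\mathrm{cof}(\mathcal{N})=\aleph_1$.

Section~\ref{sec:slaloms} recalls the two characterizations by slaloms on which we rely. Section~\ref{sec:CH} treats $\mathrm{CH}$ directly, as a model for the lower bound. Sections~\ref{sec:upper} and~\ref{sec:lower} prove Theorem~\ref{thm:B}, and Sections~\ref{sec:forcing} and~\ref{sec:values} contain the forcing constructions.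

\section{Slaloms, null sets and null-additive sets}\label{sec:slaloms}

\subsection{First facts about $\mathrm{Loc}(\kappa)$}
Statements (L1) and (L2) apply to any product $\prod_nZ_n$ of nonempty countable sets, with slaloms satisfying $S(n)\subseteq Z_n$. To see this, fix injections $\iota_n\colon Z_n\to\omega$ and code $z\in\prod_nZ_n$ by $n\mapsto\iota_n(z(n))$; if $S$ localizes the code of $z$, then the slalom $n\mapsto\iota_n^{-1}[S(n)]$ localizes $z$.

For $\kappa=\omega_1$, (L1) is a theorem: $S(n)=\{f_k(n):k<n\}$ localizes every $f_k$, $k<\omega$. So $\mathrm{Loc}(\omega_1)$ says only that $\aleph_1$ slaloms localize all of ${}^\omega\omega$.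

\begin{theorem}[Bartoszy\'nski; {\cite[Section~2.3]{BJ}}]\label{thm:bart}
The cardinal $\mathrm{add}(\mathcal{N})$ is the least size of a family in ${}^\omega\omega$ not localized by one slalom, and $\mathrm{cof}(\mathcal{N})$ is the least size of a family of slaloms localizing all of ${}^\omega\omega$.
\end{theorem}

The bound $|S(n)|\le n$ may be replaced here by $|S(n)|\le h(n)$ for any \emph{width} $h$ tending to infinity. To pass from width $h$ to width $h'$, fix $k_0<k_1<\cdots$ with $h'(j)\ge h(n)$ for all $j\ge k_n$. If $S$ has width $h$, with $S(n)\subseteq{}^{k_{n+1}}\omega$, let $S'(j)=\{\sigma(j):\sigma\in S(n)\}$ for $k_n\le j<k_{n+1}$ and $S'(j)=\emptyset$ for $j<k_0$. Then $S'$ has width $h'$, and it localizes $f$ whenever $S$ localizes $n\mapsto f{\upharpoonright}k_{n+1}$.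

By Theorem~\ref{thm:bart}, (L1) says $\mathrm{add}(\mathcal{N})\ge\kappa$ and (L2) says $\mathrm{cof}(\mathcal{N})\le\kappa$. So $\mathrm{add}(\mathcal{N})=\mathrm{cof}(\mathcal{N})=\kappa$ implies $\mathrm{Loc}(\kappa)$. Countably many slaloms $S_k$ never localize everything (take $f(n)\notin\bigcup_{k\le n}S_k(n)$), and therefore
\begin{equation}\label{eq:locomega1}
\mathrm{Loc}(\omega_1)\iff\mathrm{cof}(\mathcal{N})=\aleph_1 .
\end{equation}
We use Theorem~\ref{thm:bart} only to phrase results in terms of $\mathrm{add}(\mathcal{N})$ and $\mathrm{cof}(\mathcal{N})$. The proofs work with (L1) and (L2), and Theorem~\ref{thm:A} does not depend on Theorem~\ref{thm:bart}.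

\subsection{Shelah's characterization}
A \emph{scale} is a strictly increasing $F\in{}^\omega\omega$. It cuts $\omega$, from $F(0)$ on, into the intervals $J^F_n=[F(n),F(n+1))$. An \emph{$F$-slalom of width $h$} is a sequence $I=\langle I_n:n<\omega\rangle$ with $I_n\subseteq{}^{J^F_n}2$ and $|I_n|\le h(n)$, and
\[
[I]=\{x\in{}^\omega2:\forall^\infty n\ \ x{\upharpoonright}J^F_n\in I_n\}
\]
is the set of points whose blocks it localizes. ``Width $n$'' and ``width $n^3$'' refer to the functions $n\mapsto n$ and $n\mapsto n^3$.

\begin{theorem}[Shelah \cite{Sh}; {\cite[Theorem~2.7.18]{BJ}}]\label{thm:shelah}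
A set $X\subseteq{}^\omega2$ is null-additive if and only if for every scale $F$ there is an $F$-slalom $I$ of width $n$ with $X\subseteq[I]$.
\end{theorem}

From here on, measure does not appear: null-additivity means being captured by a slalom at every scale. A first application shows how a set fails to be captured. Recall that a set is \emph{perfect} if it is nonempty, closed and has no isolated points, and that every uncountable Borel set contains a perfect set.

\begin{lemma}\label{lem:perfect}
No null-additive set contains a perfect set. In particular, every Borel null-additive set is countable.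
\end{lemma}

\begin{proof}
Let $P$ be perfect and let $T$ be the tree of finite initial segments of points of $P$. Each $t\in T$ is extended by infinitely many points of $P$, so we can choose $0=F(0)<F(1)<\cdots$ such that each of the finitely many $t\in T$ of length $F(n)$ has more than $n$ extensions in $T$ of length $F(n+1)$. Let $I$ be an $F$-slalom of width $n$. The extensions of a fixed $t$ of length $F(n)$ have distinct restrictions to $J^F_n$, so one of these restrictions is not in $I_n$. Choosing such extensions recursively gives a branch $x$ of $T$, hence a point of $P$, with $x{\upharpoonright}J^F_n\notin I_n$ for all $n$. So $P\not\subseteq[I]$, and by Theorem~\ref{thm:shelah} no superset of $P$ is null-additive.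
\end{proof}

\section{The continuum hypothesis}\label{sec:CH}

To show that a given family is not cofinal in $\mathcal{NA}$, we pick a point outside each of its members. The difficulty is that the set of chosen points must itself be null-additive, so uncountably many points must be captured at every scale. The tool is a family of perfect sets that are thin at one scale and thick at coarser ones. For $x\in{}^\omega2$, or $x$ a finite binary string, let $\mathrm{supp}(x)=\{k:x(k)=1\}$, and for infinite $A\subseteq\omega$ let
\[
P(A)=\{x\in{}^\omega2:\mathrm{supp}(x)\subseteq A\},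
\]
which is a perfect set.

\begin{example}\label{ex:squares}
Let $A$ be the set of squares and $F(n)=n^2$. The interval $J^F_n$ has $2n+1$ elements and meets $A$ only in its left endpoint, so points of $P(A)$ have just the two blocks $00\cdots0$ and $10\cdots0$ on it, and an $F$-slalom of width $2$ captures all of $P(A)$. Now let $G(n)=n^4$. The interval $J^G_n$ contains the $2n+1$ squares $k^2$ with $n^2\le k<(n+1)^2$, so points of $P(A)$ have $2^{2n+1}>n$ possible blocks on it, chosen independently for different $n$. Every $G$-slalom of width $n$ misses a point of $P(A)$.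
\end{example}

So a point can be made harmless at scale $F$ by giving it sparse support, and enough freedom remains to diagonalize at a coarser scale. To be harmless at many scales at once, the supports are taken from a $\subseteq^*$-decreasing sequence. At countable limit stages the sequence can be continued.

\begin{lemma}\label{lem:t}
$\mathfrak{t}\ge\omega_1$.
\end{lemma}

\begin{proof}
Let $\langle A_\beta:\beta<\alpha\rangle$ be $\subseteq^*$-decreasing with $0<\alpha<\omega_1$ and all $A_\beta$ infinite. List $\alpha$ as $\{\beta_k:k<\omega\}$. The set $A_{\beta_0}\cap\dots\cap A_{\beta_k}$ almost contains $A_{\max(\beta_0,\dots,\beta_k)}$, so it is infinite. Choose $a_0<a_1<\cdots$ with $a_k$ in this set. Then $\{a_k:k<\omega\}\subseteq^*A_{\beta_j}$ for each $j$.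
\end{proof}

\begin{proposition}\label{prop:CH}
$\mathrm{CH}$ implies $\mathrm{cof}(\mathcal{NA})>\aleph_1=\mathfrak{c}$.
\end{proposition}

\begin{proof}
Let $Y_\alpha\in\mathcal{NA}$ for $\alpha<\omega_1$. We find $X\in\mathcal{NA}$ contained in no $Y_\alpha$. By $\mathrm{CH}$, list all scales as $F_\alpha$, $\alpha<\omega_1$. Build a $\subseteq^*$-decreasing sequence of infinite sets $A_\alpha$: let $A_0=\omega$; let $A_{\alpha+1}$ consist of one point of $A_\alpha$ from each interval $J^{F_\alpha}_n$ that meets $A_\alpha$; at limits use Lemma~\ref{lem:t}. By Lemma~\ref{lem:perfect} there is $x_\alpha\in P(A_\alpha)\setminus Y_\alpha$. Let $X=\{x_\alpha:\alpha<\omega_1\}$, so $X\not\subseteq Y_\alpha$ for every $\alpha$.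

Fix a scale $F=F_\alpha$ and write $J_n=J^F_n$. The \emph{early} points $x_\beta$, $\beta\le\alpha$, are countably many; list them as $y_k$, $k<\omega$. The \emph{late} points $x_\beta$, $\beta>\alpha$, satisfy $\mathrm{supp}(x_\beta)\subseteq A_\beta\subseteq^*A_{\alpha+1}$, so for almost all $n$ the block $x_\beta{\upharpoonright}J_n$ lies in
\[
B_n=\{\sigma\in{}^{J_n}2:\mathrm{supp}(\sigma)\subseteq A_{\alpha+1}\},
\]
and $|B_n|\le2$ because $|A_{\alpha+1}\cap J_n|\le1$. Let $I_n=B_n\cup\{y_k{\upharpoonright}J_n:k<n-2\}$ for $n\ge2$ and $I_0=I_1=\emptyset$. Then $|I_n|\le n$ and $X\subseteq[I]$. By Theorem~\ref{thm:shelah}, $X\in\mathcal{NA}$.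
\end{proof}

This proof used $\mathrm{CH}$ to list the scales in order type $\omega_1$, so that each scale has only countably many early points. The next section shows that, under $\mathrm{Loc}(\kappa)$, a list of $\kappa$ scales suffices however large $\mathfrak{c}$ is.

\section{The upper bound $\mathrm{cof}(\mathcal{NA})\le\mathfrak{d}_\kappa$}\label{sec:upper}

By Theorem~\ref{thm:shelah}, a null-additive set is described by a choice of one slalom at each scale. Two reductions turn such a choice into a function from $\kappa$ to $\kappa$: only $\kappa$ scales matter (Lemma~\ref{lem:scales}), and at each scale the slaloms can be replaced by a sequence of length $\kappa$ whose members eventually all capture any given null-additive set (Lemma~\ref{lem:chain}). The second reduction raises the width from $n$ to $n^3$, so the first must tolerate that width.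

\subsection{Few scales suffice}
A slalom at a coarse scale $G$ yields a slalom at a fine scale $F$ by restriction. If every $G$-interval contains a point of $\mathrm{ran}(F)$, then an $F$-interval lies in the union of two consecutive $G$-intervals, and the width is at most the product of two widths. If every $G$-interval contains many points of $\mathrm{ran}(F)$, then the index $j$ of an $F$-interval is much larger than the index $n$ of the $G$-interval in which it starts, and the allowed width $j$ absorbs the product.

For $f,d\in{}^\omega\omega$ write $f\le^*d$ if $f(m)\le d(m)$ for almost all $m$, and call $D\subseteq{}^\omega\omega$ \emph{$\le^*$-dominating} if every $f$ satisfies $f\le^*d$ for some $d\in D$. Domination of $F$ by $d$ does not make the intervals of $d$ long, since $d(n+1)=d(n)+1$ may hold infinitely often. What is needed is that the right endpoint of an interval be large as a function of the left endpoint, so we iterate. For $d\in{}^\omega\omega$ with $d(m)>m$ for all $m$, let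
\[
G_d(0)=0,\qquad G_d(n+1)=d(G_d(n)).
\]
Then $G_d$ is a scale, $G_d(n)\ge n$, and the intervals of $G_d$ partition $\omega$.

\begin{lemma}\label{lem:scales}
Let $D\subseteq{}^\omega\omega$ be $\le^*$-dominating with $d(m)>m$ for all $d\in D$ and $m\in\omega$. Suppose that for every $d\in D$ there is a $G_d$-slalom $I$ of width $n^3$ with $X\subseteq[I]$. Then $X\in\mathcal{NA}$.
\end{lemma}

\begin{proof}
Write $h(n)=n^3$. Let $F$ be a scale; by Theorem~\ref{thm:shelah} it suffices to find an $F$-slalom $K$ with $|K_j|\le j$ and $X\subseteq[K]$. Let $\varphi(m)$ be the least $M$ such that at least $h(m+1)h(m+2)$ indices $i$ satisfy $m\le F(i)<M$. Choose $d\in D$ and $n_0$ with $\varphi(m)\le d(m)$ for all $m\ge n_0$. Let $G=G_d$ and let $I$ be a $G$-slalom of width $h$ with $X\subseteq[I]$. For $n\ge n_0$ we have $G(n)\ge n\ge n_0$, so $G(n+1)=d(G(n))\ge\varphi(G(n))$. As $h$ is nondecreasing and $G(n)\ge n$,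
\begin{equation}\label{eq:many}
J^G_n\text{ contains at least }h(n+1)h(n+2)\ge1\text{ points of }\mathrm{ran}(F)\text{ for }n\ge n_0 .
\end{equation}

Let $j$ satisfy $F(j)\ge G(n_0+1)$, and let $n=n(j)$ be the index with $F(j)\in J^G_n$; thus $n-1\ge n_0$. We apply \eqref{eq:many} on each side of $J^G_n$. The interval $J^G_{n-1}$ contains at least $h(n)h(n+1)$ points $F(i)$, and each has $F(i)<G(n)\le F(j)$, so $i<j$. Hence $j\ge h(n)h(n+1)$. The interval $J^G_{n+1}$ contains some $F(i)$, and $F(i)\ge G(n+1)>F(j)$, so $i\ge j+1$. Hence $F(j+1)\le F(i)<G(n+2)$, and $J^F_j\subseteq J^G_n\cup J^G_{n+1}$. Put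
\[
K_j=\{(\sigma\cup\tau){\upharpoonright}J^F_j:\sigma\in I_n,\ \tau\in I_{n+1}\},
\]
so that $|K_j|\le h(n)h(n+1)\le j$. For the finitely many $j$ with $F(j)<G(n_0+1)$ put $K_j=\emptyset$.

Let $x\in[I]$, say $x{\upharpoonright}J^G_n\in I_n$ for $n\ge n_1$. Since $n(j)\to\infty$, for almost all $j$ we have $n(j)\ge n_1$, and then $\sigma=x{\upharpoonright}J^G_{n(j)}$ and $\tau=x{\upharpoonright}J^G_{n(j)+1}$ witness $x{\upharpoonright}J^F_j\in K_j$. So $X\subseteq[I]\subseteq[K]$.
\end{proof}

\subsection{One ordinal at each scale}
Fix a scale $G$. A $G$-slalom of width $n$ is itself a function in a product of finite sets, so by (L2) it is localized by one of $\kappa$ slaloms $T_\gamma$. This alone gives $\kappa$ sets, one of which contains any given $Y\in\mathcal{NA}$. It gives no relation between the order of the indices and inclusion, and we need one in order to use domination. So we localize once more, using (L1) on each initial segment $\{T_\gamma:\gamma<\beta\}$.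

\begin{lemma}\label{lem:chain}
Assume $\mathrm{Loc}(\kappa)$. For every scale $G$ there are $G$-slaloms $W^G_\beta$, $\beta<\kappa$, of width $n^3$ such that for every $Y\in\mathcal{NA}$ there is $\gamma<\kappa$ with $Y\subseteq[W^G_\beta]$ for all $\beta\in[\gamma,\kappa)$.
\end{lemma}

\begin{proof}
Let $Z_n$ be the finite set of all subsets of ${}^{J^G_n}2$ with at most $n$ elements, so that $\prod_nZ_n$ is the set of $G$-slaloms of width $n$. By (L2) there are slaloms $T_\gamma$, $\gamma<\kappa$, with $T_\gamma(n)\subseteq Z_n$, such that each element of $\prod_nZ_n$ is localized by some $T_\gamma$. Let $Z'_n$ be the finite set of all subsets of $Z_n$ with at most $n$ elements. Each $T_\gamma$ is a function in $\prod_nZ'_n$. By (L1), for each $\beta<\kappa$ there is a slalom $U_\beta$ with $U_\beta(n)\subseteq Z'_n$ that localizes all $T_\gamma$ with $\gamma<\beta$. Put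
\[
W^G_\beta(n)=\bigcup\bigcup U_\beta(n).
\]
The set $U_\beta(n)$ has at most $n$ members, each consisting of at most $n$ members of $Z_n$, each consisting of at most $n$ strings. So $|W^G_\beta(n)|\le n^3$.

Let $Y\in\mathcal{NA}$. By Theorem~\ref{thm:shelah}, $Y\subseteq[I]$ for some $I\in\prod_nZ_n$. Choose $\gamma$ with $I_n\in T_\gamma(n)$ for almost all $n$. If $\beta>\gamma$, then $T_\gamma(n)\in U_\beta(n)$ for almost all $n$, so $I_n\subseteq W^G_\beta(n)$ for almost all $n$, and $Y\subseteq[I]\subseteq[W^G_\beta]$. Thus $\gamma+1$ is as required.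
\end{proof}

\subsection{The reduction to ${}^\kappa\kappa$}
Assume $\mathrm{Loc}(\kappa)$. Call $\langle d_\alpha:\alpha<\kappa\rangle$ a \emph{dominating sequence} if $\{d_\alpha:\alpha<\kappa\}$ is $\le^*$-dominating and $d_\alpha(m)>m$ for all $\alpha,m$. One exists: if $S_\alpha$, $\alpha<\kappa$, are as in (L2), with $S_\alpha(m)\subseteq\omega$, take $d_\alpha(m)=\max(S_\alpha(m)\cup\{m\})+1$.

Fix any dominating sequence. Let $G_\alpha=G_{d_\alpha}$, fix slaloms $W^\alpha_\beta=W^{G_\alpha}_\beta$ as in Lemma~\ref{lem:chain}, and define for $Y\in\mathcal{NA}$ and $g\in{}^\kappa\kappa$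
\begin{align}
\gamma_Y(\alpha)&=\min\{\gamma<\kappa: Y\subseteq[W^\alpha_\beta]\text{ for all }\beta\in[\gamma,\kappa)\},\label{eq:gamma}\\
Y_g&=\bigcap_{\alpha<\kappa}[W^\alpha_{g(\alpha)}].\label{eq:Yg}
\end{align}
The ordinal $\gamma_Y(\alpha)$ measures the size of $Y$ at scale $G_\alpha$.

\begin{proposition}\label{prop:upper}
Assume $\mathrm{Loc}(\kappa)$. For every dominating sequence, the maps $Y\mapsto\gamma_Y$ and $g\mapsto Y_g$ form a Tukey reduction of $(\mathcal{NA},\subseteq)$ to $({}^\kappa\kappa,\le)$. Hence $\mathrm{cof}(\mathcal{NA})\le\mathfrak{d}_\kappa$.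
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:chain}, $\gamma_Y\in{}^\kappa\kappa$. The set $Y_g$ is captured at each scale $G_\alpha$ by the slalom $W^\alpha_{g(\alpha)}$ of width $n^3$, so $Y_g\in\mathcal{NA}$ by Lemma~\ref{lem:scales}. If $\gamma_Y\le g$, then $Y\subseteq[W^\alpha_{g(\alpha)}]$ for every $\alpha$ by \eqref{eq:gamma}, that is, $Y\subseteq Y_g$.
\end{proof}

\begin{remark}\label{rem:L1}
With (L2) alone one can take $n\mapsto\bigcup T_\gamma(n)$ in place of $W^G_\gamma$; then the family of all $Y_g$, $g\in{}^\kappa\kappa$, is still cofinal, and $\mathrm{cof}(\mathcal{NA})\le2^\kappa$. This bound is never below $\mathfrak{c}$. Hypothesis (L1) improves $2^\kappa$ to $\mathfrak{d}_\kappa$, and the improvement is what makes $\mathrm{cof}(\mathcal{NA})<\mathfrak{c}$ possible to reach.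
\end{remark}

\section{The lower bound $\mathfrak{d}_\kappa\le\mathrm{cof}(\mathcal{NA})$}\label{sec:lower}

We want, for each $g\in{}^\kappa\kappa$, a set $X_g\in\mathcal{NA}$ such that every null-additive $Y\supseteq X_g$ has $\gamma_Y\ge g$. All $Y$ with $\gamma_Y(\alpha)\le g(\alpha)$ lie in the single set $[W^\alpha_{g(\alpha)}]$, so it suffices to put into $X_g$, for each $\alpha$, one point outside that set. As in Proposition~\ref{prop:CH}, the point will be taken from $P(A_\alpha)$. There is one new difficulty. The set to be avoided is not null-additive, and it may contain $P(A_\alpha)$ if $A_\alpha$ is sparse at scale $G_\alpha$, as with the scale $F$ of Example~\ref{ex:squares}. So the scale $G_\alpha$ has to be chosen after $A_\alpha$ and coarse relative to it. This costs nothing, because enlarging the members of a dominating sequence gives a dominating sequence, and Proposition~\ref{prop:upper} holds for every one.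

\begin{lemma}\label{lem:tower}
Assume $\mathrm{Loc}(\kappa)$ and $\kappa\le\mathfrak{t}$. There are a dominating sequence $\langle d_\alpha:\alpha<\kappa\rangle$ and infinite sets $A_\alpha\subseteq\omega$, $\alpha<\kappa$, such that, with $J^\alpha_n$ denoting the $n$th interval of $G_\alpha=G_{d_\alpha}$,
\begin{enumerate}
\item[(1)] $A_\beta\subseteq^*A_\alpha$ for $\alpha<\beta$;
\item[(2)] $|A_\alpha\cap J^\alpha_n|>3n$ for all $n$;
\item[(3)] $|A_{\alpha+1}\cap J^\alpha_n|\le1$ for all $n$.
\end{enumerate}
\end{lemma}

\begin{proof}
Start with any dominating sequence $\langle d^0_\alpha:\alpha<\kappa\rangle$ and let $A_0=\omega$. Given the infinite set $A_\alpha$, choose $d_\alpha(m)\ge d^0_\alpha(m)$ with $|A_\alpha\cap[m,d_\alpha(m))|>3m$. With $m=G_\alpha(n)\ge n$ this gives (2). Let $A_{\alpha+1}$ consist of one point of $A_\alpha\cap J^\alpha_n$ for each $n$; it is an infinite subset of $A_\alpha$ and satisfies (3). At a limit $\alpha<\kappa$ we have $\alpha<\mathfrak{t}$, and we let $A_\alpha$ be an infinite pseudo-intersection of $\langle A_\beta:\beta<\alpha\rangle$. Both steps preserve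 (1). Since $d_\alpha\ge d^0_\alpha$ pointwise, $\langle d_\alpha:\alpha<\kappa\rangle$ is a dominating sequence.
\end{proof}

Fix the objects of Lemma~\ref{lem:tower}, and define $W^\alpha_\beta$ and $\gamma_Y$ from this dominating sequence as in Section~\ref{sec:upper}. Let $g\in{}^\kappa\kappa$ and $\alpha<\kappa$. By (2), for each $n$ there are more than $2^{3n}=(2^n)^3>n^3$ strings in ${}^{J^\alpha_n}2$ with support in $A_\alpha$, so one of them is not in $W^\alpha_{g(\alpha)}(n)$. The intervals $J^\alpha_n$ partition $\omega$, and concatenating such strings gives a point $x^g_\alpha$ with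
\begin{equation}\label{eq:x}
\mathrm{supp}(x^g_\alpha)\subseteq A_\alpha,\qquad x^g_\alpha\notin[W^\alpha_{g(\alpha)}].
\end{equation}
Let $X_g=\{x^g_\alpha:\alpha<\kappa\}$.

\begin{proposition}\label{prop:lower}
Assume $\mathrm{Loc}(\kappa)$ and $\kappa\le\mathfrak{t}$. The maps $g\mapsto X_g$ and $Y\mapsto\gamma_Y$ form a Tukey reduction of $({}^\kappa\kappa,\le)$ to $(\mathcal{NA},\subseteq)$. Hence $\mathfrak{d}_\kappa\le\mathrm{cof}(\mathcal{NA})$.
\end{proposition}

\begin{proof}
First, $X_g\in\mathcal{NA}$. By Lemma~\ref{lem:scales} it suffices to capture $X_g$ at each scale $G_\alpha$ by a slalom of width $n^3$. Fix $\alpha$. For a late point $x^g_\beta$, $\beta>\alpha$, we have $\mathrm{supp}(x^g_\beta)\subseteq A_\beta\subseteq^*A_{\alpha+1}$ by \eqref{eq:x} and (1). So for almost all $n$ its block on $J^\alpha_n$ lies in $B_n=\{\sigma\in{}^{J^\alpha_n}2:\mathrm{supp}(\sigma)\subseteq A_{\alpha+1}\}$, and $|B_n|\le2$ by (3). The early points $x^g_\beta$, $\beta\le\alpha$, are fewer than $\kappa$, so by (L1) one slalom $S$ with $S(n)\subseteq{}^{J^\alpha_n}2$ localizes all the functions $n\mapsto x^g_\beta{\upharpoonright}J^\alpha_n$,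 $\beta\le\alpha$. Let $I_n=B_n\cup S(n)$ for $n\ge2$ and $I_0=I_1=\emptyset$. Then $|I_n|\le n+2\le2n\le n^3$ for $n\ge2$, and $X_g\subseteq[I]$.

Now let $X_g\subseteq Y\in\mathcal{NA}$ and $\alpha<\kappa$. The point $x^g_\alpha$ lies in $Y$ and not in $[W^\alpha_{g(\alpha)}]$, while $Y\subseteq[W^\alpha_\beta]$ for all $\beta\ge\gamma_Y(\alpha)$. Hence $g(\alpha)<\gamma_Y(\alpha)$, and $g\le\gamma_Y$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
That $\mathrm{add}(\mathcal{N})=\mathrm{cof}(\mathcal{N})=\kappa$ implies $\mathrm{Loc}(\kappa)$ was noted after Theorem~\ref{thm:bart}. The upper bound is Proposition~\ref{prop:upper}. If $\kappa\le\mathfrak{t}$, Propositions~\ref{prop:upper} and~\ref{prop:lower} give the Tukey equivalence and the equality of cofinalities. For $\kappa=\omega_1$, Lemma~\ref{lem:t} gives $\kappa\le\mathfrak{t}$, and \eqref{eq:locomega1} gives the last sentence.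
\end{proof}

The hypothesis $\kappa\le\mathfrak{t}$ enters only at the limit stages of Lemma~\ref{lem:tower}; without it the recursion could stop at a stage where the sets $A_\beta$ have no infinite pseudo-intersection. Hypothesis (L2) supplies the dominating sequence and the slaloms $T_\gamma$, and (L1) supplies the slaloms $U_\beta$ and captures the early points.

\section{A model of $\mathrm{cof}(\mathcal{NA})<\mathfrak{c}$}\label{sec:forcing}

By Proposition~\ref{prop:upper} we need a model with $\mathrm{Loc}(\omega_1)$ and $\mathfrak{d}_{\omega_1}<\mathfrak{c}$. We first make $\mathfrak{c}$ large, then add $\aleph_1$ slaloms that localize everything, and we keep the whole forcing ccc so that $\mathfrak{d}_{\omega_1}$ does not move.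

\subsection{Facts about forcing}
The ground model is $V$, and $q\le p$ means that $q$ is stronger than $p$. A poset is \emph{$\nu^+$-cc} if its antichains have size at most $\nu$, and \emph{ccc} means $\omega_1$-cc. We use the following textbook facts.
\begin{itemize}
\item[(F1)] A $\nu^+$-cc poset preserves cardinals $\ge\nu^+$. A $\sigma$-closed poset (every countable decreasing sequence has a lower bound) adds no $\omega$-sequence of ordinals and so preserves $\omega_1$.
\item[(F2)] \emph{Covering.} If $\mathbb{P}$ is ccc, $A,B\in V$ and $f\colon A\to B$ is in $V[G]$, there is $\Phi\in V$ with $\Phi(a)\subseteq B$ countable and $f(a)\in\Phi(a)$ for all $a\in A$. Indeed, take $p\in G$ forcing $\dot f\colon A\to B$ and let $\Phi(a)$ be the set of $b$ such that some $q\le p$ forces $\dot f(a)=b$; different values are forced by incompatible conditions.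
\item[(F3)] \emph{Nice names.} Let $\mathbb{P}$ be $\nu^+$-cc with dense subset $D$, and $B\in V$. A nice name for a subset of $B$ has the form $\bigcup_{b\in B}\{\check b\}\times\mathcal{A}_b$ with antichains $\mathcal{A}_b\subseteq D$. For every name $\tau$ there is a nice name that is forced to equal $\tau\cap B$. A nice name mentions at most $|B|\cdot\nu$ conditions, and for infinite $D$ there are at most $|D|^{\nu\cdot|B|}$ nice names.
\item[(F4)] \emph{Iterations.} In a finite support iteration $\langle\mathbb{P}_\alpha\rangle$, $\mathbb{P}_{\alpha+1}=\mathbb{P}_\alpha*\dot{\mathbb{Q}}_\alpha$, and at a limit $\alpha$ every condition of $\mathbb{P}_\alpha$ belongs to some $\mathbb{P}_\beta$, $\beta<\alpha$. If $\mathbb{P}_0$ is ccc and each $\dot{\mathbb{Q}}_\alpha$ is forced to be ccc, then every $\mathbb{P}_\alpha$ is ccc. If $G$ is generic for the whole iteration and $G_\alpha=G\cap\mathbb{P}_\alpha$, then $V[G_{\alpha+1}]$ is a $\dot{\mathbb{Q}}_\alpha[G_\alpha]$-generic extension of $V[G_\alpha]$.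
\item[(F5)] The poset $\mathrm{Add}(\omega,\theta)$ of finite partial functions $\theta\times\omega\to2$ is ccc, has size $\theta$ for infinite $\theta$, and adds $\theta$ distinct (Cohen) reals.
\item[(F6)] Under $\mathrm{GCH}$, $\mu^\nu=\mu$ whenever $\mu,\nu$ are infinite cardinals and $\nu<\mathrm{cf}(\mu)$.
\end{itemize}

\begin{lemma}\label{lem:cccd}
If $\mathbb{P}$ is ccc and $G$ is $\mathbb{P}$-generic over $V$, then $(\mathfrak{d}_{\omega_1})^{V[G]}=(\mathfrak{d}_{\omega_1})^V$.
\end{lemma}

\begin{proof}
Let $B=({}^{\omega_1}\omega_1)^V$ and $\lambda=(\mathfrak{d}_{\omega_1})^V$. Every $f\colon\omega_1\to\omega_1$ in $V[G]$ is below a member of $B$: take $\Phi$ as in (F2) and let $e(\delta)=\sup\Phi(\delta)<\omega_1$. So a dominating family of $V$ remains dominating, and $(\mathfrak{d}_{\omega_1})^{V[G]}\le\lambda$. Conversely, let $\{e_i:i<\mu\}\in V[G]$ be dominating, with $\mu$ an infinite cardinal. In $V[G]$ choose $e'_i\in B$ with $e_i\le e'_i$. Apply (F2) to $i\mapsto e'_i$ and let $E=\bigcup_{i<\mu}\Phi(i)$. Then $E\in V$, $E\subseteq B$, $|E|^V\le\mu$, and each $f\in B$ satisfies $f\le e_i\le e'_i\in E$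 for some $i$. So $E$ is dominating in $V$, and $\mu\ge\lambda$.
\end{proof}

\subsection{Localization forcing}
We want a generic slalom that localizes every ground-model function. A condition gives a finite initial part $s$ of the slalom and a finite set $F$ of functions that it promises to localize from then on. The promise can be kept if $|F|$ does not exceed the width available at the next coordinate.

Let $\mathbb{L}$ be the set of pairs $(s,F)$, where $s=\langle s(i):i<|s|\rangle$ is a finite sequence with $s(i)\subseteq\omega$ and $|s(i)|\le i$, and $F\subseteq{}^\omega\omega$ has $|F|\le|s|$. Put $(t,F')\le(s,F)$ if $s\subseteq t$, $F\subseteq F'$, and $f(i)\in t(i)$ for all $f\in F$ and $|s|\le i<|t|$.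

\begin{lemma}\label{lem:L}
The poset $\mathbb{L}$ is ccc. If $H$ is $\mathbb{L}$-generic over $V$, then $S=\bigcup\{s:(s,F)\in H\text{ for some }F\}$ is a slalom that localizes every $f\in{}^\omega\omega\cap V$.
\end{lemma}

\begin{proof}
Every $(s,F)$ has an extension $(t,F)$ with $|t|$ any prescribed number $\ge|s|$: put $t(i)=\{f(i):f\in F\}$ for $|s|\le i<|t|$, which is allowed since $|F|\le|s|\le i$.

Extending to length $2|s|$ shows that the conditions with $2|F|\le|s|$ are dense. Two such conditions $(s,F)$ and $(s,F')$ with the same first coordinate have the common extension $(s,F\cup F')$, which is a condition because $|F\cup F'|\le|s|$. There are countably many $s$, so an antichain in this dense set is countable, and $\mathbb{L}$ is ccc.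

The conditions of length greater than $i$ are dense, so $S$ is defined on all of $\omega$, and it is a slalom. Let $f\in{}^\omega\omega\cap V$. The conditions whose second coordinate contains $f$ are dense: extend $(s,F)$ to $(t,F)$ with $|t|=|s|+1$ and then to $(t,F\cup\{f\})$. So there is $(s,F)\in H$ with $f\in F$. For $i\ge|s|$, the filter $H$ contains a condition of length greater than $i$ and hence a common extension $(t,F')\le(s,F)$ with $|t|>i$. Then $f(i)\in t(i)=S(i)$.
\end{proof}

One step of $\mathbb{L}$ handles the old functions and adds new ones, so we iterate. The length $\omega_1$ is short enough to produce only $\aleph_1$ slaloms and has uncountable cofinality, so that no real appears for the first time at the last stage. For an uncountable cardinal $\theta$ let $\mathbb{P}^\theta=\mathbb{P}_{\omega_1}$ be the finite support iteration with $\mathbb{P}_0=\mathrm{Add}(\omega,\theta)$ and $\mathbb{P}_{\alpha+1}=\mathbb{P}_\alpha*\dot{\mathbb{L}}$, where $\dot{\mathbb{L}}$ names $\mathbb{L}$ as computed in the extension by $\mathbb{P}_\alpha$.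

\begin{lemma}\label{lem:iteration}
The poset $\mathbb{P}^\theta$ is ccc. If $G$ is $\mathbb{P}^\theta$-generic over $V$, then $\mathrm{Loc}(\omega_1)$ and $\mathfrak{c}\ge\theta$ hold in $V[G]$. If $\theta^\omega=\theta$ in $V$, then $\mathfrak{c}=\theta$ in $V[G]$.
\end{lemma}

\begin{proof}
The chain condition follows from (F4), (F5) and Lemma~\ref{lem:L}. Cardinals are preserved, so the Cohen reals give $\mathfrak{c}\ge\theta$.

Let $S_\alpha\in V[G_{\alpha+1}]$ be the slalom added at stage $\alpha$, and let $f\in{}^\omega\omega\cap V[G]$. A nice name for $f\subseteq\omega\times\omega$ mentions countably many conditions, each in some $\mathbb{P}_\beta$ with $\beta<\omega_1$, so all lie in one $\mathbb{P}_\alpha$ with $\alpha<\omega_1$. The value of the name is then determined by $G_\alpha$, so $f\in V[G_\alpha]$, and $S_\alpha$ localizes $f$ by Lemma~\ref{lem:L}. Thus (L2) holds for $\omega_1$ in $V[G]$, and (L1) for $\omega_1$ is a theorem.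

Assume $\theta^\omega=\theta$. We show by induction on $\alpha\le\omega_1$ that $\mathbb{P}_\alpha$ has a dense subset $D_\alpha$ of size at most $\theta$. Let $D_0=\mathbb{P}_0$. At a limit $\alpha$ let $D_\alpha=\bigcup_{\beta<\alpha}D_\beta$. It has size at most $\aleph_1\cdot\theta=\theta$, and it is dense because each condition lies in some $\mathbb{P}_\beta$, $\beta<\alpha$, and has an extension in $D_\beta$. For the successor step, code conditions of $\mathbb{L}$ by subsets of $\omega$. By (F3) there are at most $\theta^\omega=\theta$ nice $\mathbb{P}_\alpha$-names $\dot r$ for subsets of $\omega$ built from $D_\alpha$. For each fix a name $\dot q_{\dot r}$ for the condition of $\mathbb{L}$ coded by $\dot r$, or for the trivial condition if $\dot r$ codes none. Let $D_{\alpha+1}$ be the set of pairs $(p,\dot q_{\dot r})$ with $p\in D_\alpha$. Given $(p,\dot q)\in\mathbb{P}_{\alpha+1}$, take a nice name $\dot r$ that $p$ forces to code $\dot q$, and $p'\le p$ in $D_\alpha$. Then $p'$ forces $\dot q_{\dot r}=\dot q$, so $(p',\dot q_{\dot r})\le(p,\dot q)$. Finally, there are at most $\theta^\omega=\theta$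 nice names for subsets of $\omega$ built from $D_{\omega_1}$, so $\mathfrak{c}\le\theta$ in $V[G]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The first statement is Proposition~\ref{prop:CH}. For the second, let $V\models\mathrm{GCH}$ and let $G$ be generic for the ccc poset $\mathbb{P}^{\omega_3}$. In $V$, $\mathfrak{d}_{\omega_1}\le2^{\aleph_1}=\aleph_2$ by \eqref{eq:dk}. In $V[G]$, Lemma~\ref{lem:iteration} gives $\mathrm{Loc}(\omega_1)$ and $\mathfrak{c}\ge\aleph_3$, Lemma~\ref{lem:cccd} gives $\mathfrak{d}_{\omega_1}\le\aleph_2$, and Proposition~\ref{prop:upper} gives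
\[
\mathrm{cof}(\mathcal{NA})\le\mathfrak{d}_{\omega_1}\le\aleph_2<\aleph_3\le\mathfrak{c}.
\]
If $\mathrm{ZFC}$ is consistent, so is $\mathrm{ZFC}+\mathrm{GCH}$, and hence so are $\mathrm{ZFC}+\mathrm{cof}(\mathcal{NA})>\mathfrak{c}$ and $\mathrm{ZFC}+\mathrm{cof}(\mathcal{NA})<\mathfrak{c}$.
\end{proof}

\begin{remark}
This model shows why the guess of Section~\ref{sec:intro} fails. There $\mathfrak{c}=\aleph_3$, by (F6) and Lemma~\ref{lem:iteration}, and a cofinal family of size at most $\aleph_2$ covers ${}^\omega2$. So some null-additive set has size $\mathfrak{c}$, although it contains no perfect set.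
\end{remark}

\section{All values when $\mathrm{cof}(\mathcal{N})=\aleph_1$}\label{sec:values}

Under $\mathrm{cof}(\mathcal{N})=\aleph_1$, Theorem~\ref{thm:B} reduces Theorem~\ref{thm:C} to a statement about the pair $(\mathfrak{c},\mathfrak{d}_{\omega_1})$. The restriction on the second coordinate holds in $\mathrm{ZFC}$.

\begin{lemma}\label{lem:cf}
$\mathrm{cf}(\mathfrak{d}_{\omega_1})\ge\omega_2$.
\end{lemma}

\begin{proof}
Write $\mu=\mathfrak{d}_{\omega_1}$, so $\mu>\aleph_1$ by \eqref{eq:dk}. Suppose $\mathrm{cf}(\mu)\le\omega_1$. Then a dominating family of size $\mu$ can be written as $E=\bigcup_{i<\omega_1}E_i$ with $|E_i|<\mu$. For each $i$ some function escapes $E_i$, and we would like to combine these into one function that escapes $E$. A diagonal supremum dominates the $i$th function only from $i$ on, so we escape a slightly larger family that is insensitive to initial segments. The family of all $\max(e,c)$, with $e\in E_i$ and $c<\omega_1$ a constant, has size at most $|E_i|\cdot\aleph_1<\mu$, so some $f_i\in{}^{\omega_1}\omega_1$ is below none of its members. Let $f(\delta)=\sup_{i\le\delta}f_i(\delta)<\omega_1$.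 Choose $i$ and $e\in E_i$ with $f\le e$. Then $f_i(\delta)\le f(\delta)\le e(\delta)$ for $\delta\ge i$, and $f_i(\delta)\le c$ for $\delta<i$, where $c=\sup_{\delta<i}f_i(\delta)<\omega_1$. So $f_i\le\max(e,c)$, a contradiction.
\end{proof}

To give $\mathfrak{d}_{\omega_1}$ a prescribed value $\lambda$, we add $\lambda$ generic functions from $\omega_1$ to $\omega_1$ with countable conditions. Two more textbook facts are needed. The \emph{$\Delta$-system lemma} under $\mathrm{CH}$ states that every family of $\aleph_2$ countable sets has a subfamily of size $\aleph_2$ whose members have pairwise the same intersection, the \emph{root}. The \emph{product lemma} states that if $G_0\times G_1$ is generic for $\mathbb{R}_0\times\mathbb{R}_1$ over $V$, then $G_1$ is $\mathbb{R}_1$-generic over $V[G_0]$.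

\begin{lemma}\label{lem:R}
Let $V\models\mathrm{GCH}$ and $\mathrm{cf}(\lambda)\ge\omega_2$. Let $\mathbb{R}$ be the poset of countable partial functions from $\lambda\times\omega_1$ to $\omega_1$, ordered by reverse inclusion, and let $K$ be $\mathbb{R}$-generic over $V$. Then $\mathbb{R}$ preserves cardinals, adds no $\omega$-sequence of ordinals, and $\mathfrak{d}_{\omega_1}=\lambda$ in $V[K]$.
\end{lemma}

\begin{proof}
The union of a countable decreasing sequence of conditions is a condition, so $\mathbb{R}$ is $\sigma$-closed. It is $\omega_2$-cc: among $\aleph_2$ conditions, either $\aleph_2$ share a domain or there are $\aleph_2$ distinct domains, so in both cases $\aleph_2$ of them have domains with a common pairwise intersection $r$. There are at most $\aleph_1^{\aleph_0}=\aleph_1$ functions from $r$ to $\omega_1$, so two of the conditions agree on $r$, and their union is a condition. By (F1), cardinals are preserved and no $\omega$-sequence of ordinals is added.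

\emph{Upper bound.} By (F6), $|\mathbb{R}|\le\lambda^\omega=\lambda$ and $\lambda^{\omega_1}=\lambda$ in $V$; the second equality is where $\mathrm{cf}(\lambda)\ge\omega_2$ is used. By (F3) there are at most $\lambda^{\omega_1}=\lambda$ nice names for subsets of $\omega_1$. So $\mathfrak{d}_{\omega_1}\le2^{\aleph_1}\le\lambda$ in $V[K]$.

\emph{Lower bound.} Let $\mu<\lambda$ be a cardinal and let $\langle e_i:i<\mu\rangle\in V[K]$ with $e_i\in{}^{\omega_1}\omega_1$. As a subset of $\mu\times\omega_1\times\omega_1$, this sequence has a nice name mentioning at most $\max(\mu,\aleph_1)<\lambda$ conditions. Let $A\in V$ be the set of $\xi<\lambda$ that occur as first coordinates in their domains. Each domain is countable, so $|A|<\lambda$. Let $\mathbb{R}_0$ and $\mathbb{R}_1$ consist of the conditions with domains in $A\times\omega_1$ and in $(\lambda\setminus A)\times\omega_1$. Then $\mathbb{R}\cong\mathbb{R}_0\times\mathbb{R}_1$, the sequence lies in $V[K\cap\mathbb{R}_0]$, and $K\cap\mathbb{R}_1$ is generic over that model. Fix $\xi\in\lambda\setminus A$ and let $u(\delta)=(\bigcup K)(\xi,\delta)$, a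 total function $\omega_1\to\omega_1$ by density. For each $i<\mu$ the set of $q\in\mathbb{R}_1$ with $q(\xi,\delta)=e_i(\delta)+1$ for some $\delta$ belongs to $V[K\cap\mathbb{R}_0]$. It is dense: a condition $q$ is countable, so $(\xi,\delta)\notin\mathrm{dom}(q)$ for some $\delta$, and adding the single value $e_i(\delta)+1$ at $(\xi,\delta)$ gives a condition in $\mathbb{R}_1$. Hence $u\not\le e_i$ for every $i$, and $\{e_i:i<\mu\}$ is not dominating.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
K\"onig's theorem gives $\mathrm{cf}(\mathfrak{c})>\omega$. If $\mathrm{cof}(\mathcal{N})=\aleph_1$, then $\mathrm{cof}(\mathcal{NA})=\mathfrak{d}_{\omega_1}$ by Theorem~\ref{thm:B}, and Lemma~\ref{lem:cf} gives $\mathrm{cf}(\mathrm{cof}(\mathcal{NA}))\ge\omega_2$.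

For the converse, let $V\models\mathrm{GCH}$, $\mathrm{cf}(\theta)\ge\omega_1$ and $\mathrm{cf}(\lambda)\ge\omega_2$. Let $V_1=V[K]$ be as in Lemma~\ref{lem:R}, so $\mathfrak{d}_{\omega_1}=\lambda$ in $V_1$. In $V$, $\theta^\omega=\theta$ by (F6), since $\mathrm{cf}(\theta)>\omega$. The set ${}^\omega\theta$ is the same in $V_1$ as in $V$, so $\theta^\omega=\theta$ in $V_1$. Let $G$ be generic over $V_1$ for $\mathbb{P}^\theta$ as defined in $V_1$. Both steps preserve cardinals. Apply Lemmas~\ref{lem:iteration} and~\ref{lem:cccd} with ground model $V_1$: in $V_1[G]$ we have $\mathrm{Loc}(\omega_1)$, $\mathfrak{c}=\theta$ and $\mathfrak{d}_{\omega_1}=\lambda$. By \eqref{eq:locomega1} and Theorem~\ref{thm:B}, $\mathrm{cof}(\mathcal{N})=\aleph_1$ and $\mathrm{cof}(\mathcal{NA})=\lambda$ in $V_1[G]$.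
\end{proof}

The order of the two steps matters. Over a model of $\mathfrak{c}>\aleph_1$ the poset $\mathbb{R}$ collapses $\mathfrak{c}$ to $\aleph_1$: by density, every $x\in{}^\omega2$ of the ground model occurs as $n\mapsto(\bigcup K)(0,\delta+n)$ for some $\delta<\omega_1$. So $\mathfrak{d}_{\omega_1}$ is set first, while $\mathrm{CH}$ holds, and $\mathfrak{c}$ is set second, by a ccc forcing that leaves $\mathfrak{d}_{\omega_1}$ fixed.

\begin{thebibliography}{9}

\bibitem{BJ}
Bartoszy\'nski and Judah,
\emph{Set Theory: On the Structure of the Real Line}.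

\bibitem{CMR}
Miguel A. Cardona, Diego A. Mej\'ia, and Ismael E. Rivera-Madrid,
\emph{Directed schemes of ideals and cardinal characteristics, I: the meager additive ideal},
arXiv:2512.00235 (2025).

\bibitem{Sh}
S. Shelah,
\emph{Every null-additive set is meager-additive},
Israel J. Math. 89 (1995).

\end{thebibliography}
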